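\title{Split spherical $BN$-pairs of reductive groups over a field}

\begin{abstract}
Let $G$ be a connected reductive group over a field $k$. We prove that if the derived group $[G,G]$ is anisotropic over $k$, then the abstract group $G(k)$ has no non-trivial spherical $BN$-pair with $B=UT$, where $T=B\cap N$ and $U$ is a nilpotent normal subgroup of $B$. In particular the conjecture of Caprace and Marquis on split spherical $BN$-pairs of anisotropic groups holds. For infinite $k$ and arbitrary reductive $G$ we determine all split spherical $BN$-pairs of $G(k)$. The method is to pass to Zariski closures: one Bruhat cell is dense in $G$, and this forces the closure of $B$ to be a parabolic $k$-subgroup.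
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
A \emph{$BN$-pair} (or Tits system) of a group $\Gamma$ is a pair of subgroups $(B,N)$ that generate $\Gamma$, such that $T:=B\cap N$ is normal in $N$ and the \emph{Weyl group} $W:=N/T$ is generated by a set $S$ of involutions with
\[
sBw\subset BwB\cup BswB \quad\text{and}\quad sBs^{-1}\neq B \qquad (s\in S,\ w\in W).
\]
Since $T\subset B$, expressions such as $wB$, $BwB$ and $wBw^{-1}$ do not depend on the representative of $w$ in $N$. The pair is \emph{spherical} if $W$ is finite, \emph{saturated} if $T=\bigcap_{w\in W}wBw^{-1}$, and \emph{trivial} if $B=\Gamma$ (equivalently, if the associated building is trivial). It is \emph{split} if it is saturated and $B=U\rtimes T$ with $U$ nilpotent. We call it \emph{weakly split} if $B=UT$ for some nilpotent normal subgroup $U$ of $B$; here neither saturation nor $U\cap T=1$ is required, and split implies weakly split.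

The simplest non-trivial pairs come from permutation groups. Let $\Gamma$ act $2$-transitively on a set $\Omega$ with at least three points, and fix $o\neq o'$ in $\Omega$. Let $B$ be the stabilizer of $o$ and $N$ the stabilizer of the set $\{o,o'\}$. Then $T$ is the stabilizer of both points, $W=\{1,s\}$ and $\Gamma=B\cup BsB$. The group $sBs^{-1}$ is the stabilizer of $o'$; it differs from $B$ because $B$ moves $o'$, and $B\cap sBs^{-1}=T$. So $(B,N)$ is a saturated spherical $BN$-pair, and for a normal subgroup $U$ of $B$ we have $B=UT$ exactly when $U$ is transitive on $\Omega\setminus\{o\}$. For $\Gamma=SL_2(k)$ acting on the projective line $\mathbb P^1(k)$, the group $B$ consists of upper triangular matrices, $T$ of diagonal matrices, and the unitriangular group $U$ acts on $\mathbb P^1(k)\setminus\{\infty\}=k$ by translations: the pair is split.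

Now let $G$ be a reductive group over a field $k$; reductive groups are connected by definition. It is \emph{isotropic over $k$} if it contains a non-trivial $k$-split torus, and \emph{anisotropic over $k$} otherwise. If $[G,G]$ is isotropic, Borel and Tits \cite{BT} provide $G(k)$ with a canonical non-trivial split spherical $BN$-pair, in which $B$ is the group of $k$-points of a minimal parabolic $k$-subgroup; the pair of $SL_2(k)$ above is the first case. If $G$ is anisotropic, it has no proper parabolic $k$-subgroup (Lemma~\ref{lem:isotropic}), so this construction gives nothing, and one guesses that nothing can take its place. This is the conjecture of Caprace and Marquis, which we quote from Abramenko and Zaremsky \cite{AZ}: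

\begin{quote}
\emph{If $G$ is a reductive $k$-group that is anisotropic over $k$, then every split spherical $BN$-pair of $G(k)$ is trivial.}
\end{quote}

The difficulty is that $B$, $N$ and $U$ are subgroups of the abstract group $G(k)$, with no assumed relation to the algebraic structure of $G$. Nothing says, for instance, that $U$ consists of unipotent elements. The next example shows that it need not.

\begin{example}\label{ex:F4}
Let $k=\mathbb F_4$ and $G=SL_2$. Then $G(k)\cong A_5\cong PSL_2(\mathbb F_5)$ acts $2$-transitively on the six points of $\mathbb P^1(\mathbb F_5)$. The resulting $BN$-pair has $|B|=10$, and $B=U\rtimes T$ with $U$ cyclic of order $5$ and $T$ of order $2$, so it is split. Inside $SL_2(\mathbb F_4)$, the Sylow $5$-subgroup $U$ is conjugate to the group of norm-one elements of $\mathbb F_{16}$ acting on $\mathbb F_{16}\cong\mathbb F_4^{\,2}$ by multiplication: it is the group of $k$-points of a non-split torus and consists of semisimple elements. The proper parabolic $k$-subgroups of $G$ are the stabilizers of the five points of $\mathbb P^1(\mathbb F_4)$. They have $12$ rational points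 and their Levi $k$-subgroups have $3$.
\end{example}

\subsection*{Results}
The conjecture is true, in the following stronger form.

\begin{theorem}\label{thm:A}
Let $k$ be any field and $G$ a reductive $k$-group such that $[G,G]$ is anisotropic over $k$ (for example, $G$ anisotropic). Then every weakly split spherical $BN$-pair of $G(k)$ is trivial. In particular the conjecture of Caprace and Marquis holds.
\end{theorem}

Over infinite fields the method determines all split spherical pairs. In the next statement, $A$ is a maximal $k$-split torus of $G$, $\Delta$ is a basis of the relative root system of $(G,A)$, and $P_I$ is the standard parabolic $k$-subgroup attached to $I\subset\Delta$; these notions are recalled in Section~\ref{sec:relative}. The unipotent radical of $P$ is $R_u(P)$.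

\begin{theorem}\label{thm:B}
Let $G$ be a reductive group over a field $k$.
\begin{enumerate}
\item[(1)] Let $k$ be infinite and $(B,N)$ a non-trivial weakly split spherical $BN$-pair of $G(k)$. Then $B=P(k)$ for a proper parabolic $k$-subgroup $P$ of $G$. If $P=P_I$ is standard with respect to $A$ and $\Delta$, then $I$ is orthogonal to $\Delta\setminus I$. Thus $P$ contains some of the isotropic $k$-simple factors of $G$ and meets the others in minimal parabolic $k$-subgroups.
\item[(2)] If in \textup{(1)} the pair is split, $B=U\rtimes T$, then there is a Levi $k$-subgroup $M$ of $P$ with $T=M(k)$, $N=N_G(M)(k)$ and $U=R_u(P)(k)$.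
\item[(3)] Conversely, let $k$ be arbitrary, let $I\subsetneq\Delta$ be orthogonal to $\Delta\setminus I$, and let $M$ be a Levi $k$-subgroup of $P=P_I$. Then $(P(k),N_G(M)(k))$ is a non-trivial split spherical $BN$-pair of $G(k)$.
\end{enumerate}
\end{theorem}

In Example~\ref{ex:F4}, $B$ is not the group of $k$-points of a parabolic $k$-subgroup and $T$ is not that of a Levi $k$-subgroup, so parts (1) and (2) fail for finite $k$.

\begin{corollary}\label{cor:C}
For every field $k$ and every reductive $k$-group $G$, the group $G(k)$ has a non-trivial split spherical $BN$-pair if and only if $[G,G]$ is isotropic over $k$.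
\end{corollary}

\subsection*{Plan}
For infinite $k$ the group $G(k)$ is Zariski dense in $G$ and is a finite union of cells $BwB$, so one cell is dense (Section~\ref{sec:dense}, where forms of $SL_2$ are then treated by hand). A dense cell needs $U$ and $B$ to be large, while $B$ normalizing the nilpotent group $U$ keeps them small; Section~\ref{sec:parabolic} shows that the two constraints meet only when the closure of $B$ is parabolic, and proves Theorem~\ref{thm:A}. Sections~\ref{sec:relative}--\ref{sec:split} prove parts (1), (3) and (2) of Theorem~\ref{thm:B}, in this order.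

\section{Standard facts}\label{sec:facts}

\subsection*{$BN$-pairs}
Let $(B,N)$ be a $BN$-pair of $\Gamma$. For $J\subset S$ let $W_J$ be the subgroup generated by $J$, and let $\ell$ be the length function of $W$ with respect to $S$. We use the following facts \cite[Ch.~IV, \S2]{Bou}.
\begin{enumerate}
\item[(T1)] $\Gamma$ is the disjoint union of the cells $BwB$, $w\in W$.
\item[(T2)] $(W,S)$ is a Coxeter system, and $BvB\cdot BwB=BvwB$ if $\ell(vw)=\ell(v)+\ell(w)$.
\item[(T3)] The subgroups of $\Gamma$ containing $B$ are the groups $BW_JB$, $J\subset S$. We have $BW_JB\subset BW_{J'}B$ if and only if $J\subset J'$, and each $BW_JB$ is its own normalizer. The inclusion of $N$ induces a bijection from $W_J\backslash W/W_J$ onto the set of double cosets of $BW_JB$ in $\Gamma$.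
\item[(T4)] If $N$ normalizes $B$, the pair is trivial. Indeed $S=\varnothing$ because $sBs^{-1}\ne B$ for $s\in S$; hence $N=T$ and $\Gamma=B$.
\end{enumerate}
A finite Coxeter group $W$ has a unique longest element $w_0$, and $\ell(w_0)=\ell(w)+\ell(w^{-1}w_0)=\ell(w_0w^{-1})+\ell(w)$ for all $w\in W$.

\subsection*{Algebraic groups}
Algebraic groups are smooth and affine and are identified with their groups of $\bar k$-points; closures and dimensions refer to the Zariski topology. For a closed subgroup $H$ of $G$ we write $H(k)=H\cap G(k)$, and $H^0$ is the identity component. General references are \cite{Bor,Hum,Spr,BT}.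

The closure of a subgroup is a subgroup. The closure of a nilpotent subgroup $X$ of class $c$ is nilpotent, since the iterated commutator map is trivial on the dense subset $X^{c+1}$ of $\overline X{}^{\,c+1}$. If $Y$ normalizes $X$, then $Y$ normalizes $\overline X$, and so does $\overline Y$ because the normalizer of a closed subgroup is closed. For closed subgroups $X,Y$ and $g\in G$, the fibers of $X\times Y\to XgY$, $(x,y)\mapsto xgy$, are copies of $X\cap gYg^{-1}$, so
\begin{equation}\label{eq:dim}
\dim \overline{XgY}=\dim X+\dim Y-\dim(X\cap gYg^{-1}).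
\end{equation}

\begin{enumerate}
\item[(F1)] If $k$ is infinite and $G$ is a reductive $k$-group, then $G(k)$ is dense in $G$ \cite[18.3]{Bor}.
\item[(F2)] The closure of a subset $X$ of $G(k)$ is defined over $k$. Indeed, write $f\in\bar k[G]$ as $\sum c_if_i$ with $f_i\in k[G]$ and $c_i\in\bar k$ linearly independent over $k$; then $f$ vanishes on $X$ if and only if every $f_i$ does.
\item[(F3)] A connected nilpotent group is a product $C\times V$, where $C$, the set of its semisimple elements, is a torus and $V$, the set of its unipotent elements, is a connected unipotent group (\cite[19.2]{Hum}, \cite[10.6]{Bor}). Both are stable under all automorphisms of the algebraic group.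
\item[(F4)] A torus normalized by a connected group is centralized by it \cite[16.3]{Hum}.
\item[(F5)] If $G$ is reductive and $V\subset G$ is a closed connected unipotent subgroup, there is a parabolic subgroup $P$ of $G$ with $N_G(V)\subset P$ and $V\subset R_u(P)$ (\cite{BTu}, \cite[30.3]{Hum}).
\item[(F6)] Let $G$ be reductive, $T_1$ a maximal torus and $\Psi$ the set of (absolute) roots of $(G,T_1)$. Each $a\in\Psi$ has a root group $U_a=x_a(\bar k)$ with $tx_a(c)t^{-1}=x_a(a(t)c)$ for $t\in T_1$, and $Z(G)=\bigcap_a\ker a$. Also $G=Z(G)^0[G,G]$, where $Z(G)^0$ is a torus meeting $[G,G]$ in a finite group. A parabolic subgroup $P\supset T_1$ is connected and generated by $T_1$ and the root groups it contains. It is $M\ltimes V$ with $V=R_u(P)$ and $M\supset T_1$ reductive (a \emph{Levi subgroup}). If $\Psi(H)$ denotes the set of roots $a$ with $U_a\subset H$, then $\Psi=\Psi(V)\sqcup\Psi(M)\sqcup(-\Psi(V))$, and multiplication $\prod_{a\in\Psi(V)}U_a\to V$ is an isomorphism of varieties. Counting roots gives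
\begin{equation}\label{eq:PV}
\dim P+\dim R_u(P)=\dim G .
\end{equation}
The parabolic subgroup $P^-\supset T_1$ with $\Psi(P^-)=-\Psi(P)$ is \emph{opposite} to $P$; it satisfies $P\cap P^-=M$, and multiplication $R_u(P^-)\times P\to G$ is an open immersion. Any two parabolic subgroups contain a common maximal torus.
\item[(F7)] For a cocharacter $\lambda:\mathbb G_m\to G$, the elements $g$ for which $\lambda(t)g\lambda(t)^{-1}$ has a limit as $t\to0$ form a parabolic subgroup $P_G(\lambda)$ with Levi subgroup $C_G(\lambda)$ and opposite $P_G(-\lambda)$; the roots of its unipotent radical are those with $\langle a,\lambda\rangle>0$. If $G$ is a reductive $k$-group, every parabolic $k$-subgroup $P$ is $P_G(\lambda)$ with $\lambda$ defined over $k$ \cite[15.1.2]{Spr}. Then $R_u(P)$, $C_G(\lambda)$ and $P_G(-\lambda)$ are defined over $k$, and so are the product maps in (F6). Any two Levi $k$-subgroups of $P$ are conjugate under $R_u(P)(k)$, and $P(k)=R_u(P)(k)\rtimes M(k)$ for each of them.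
\end{enumerate}

Anisotropy enters the paper only through the following consequence of (F7).

\begin{lemma}\label{lem:isotropic}
If a reductive $k$-group $G$ has a proper parabolic $k$-subgroup $P$, then $[G,G]$ is isotropic over $k$.
\end{lemma}

\begin{proof}
Write $P=P_G(\lambda)$ with $\lambda$ defined over $k$. The image of $\lambda$ is not central, since otherwise $P=G$. Let $\pi:G\to G/[G,G]$ be the quotient map. Its restriction to $Z(G)^0$ is a surjective homomorphism of $k$-tori with finite kernel, so it embeds the cocharacter group of $Z(G)^0$ in that of $G/[G,G]$ with finite index, compatibly with the Galois action. Hence for some $m\ge1$ there is a unique cocharacter $\lambda_0$ of $Z(G)^0$ with $\pi\circ\lambda_0=m(\pi\circ\lambda)$. By uniqueness $\lambda_0$ is Galois-fixed, that is, defined over $k$. Then $\lambda_1(t)=\lambda(t)^m\lambda_0(t)^{-1}$ is a cocharacter over $k$ with values in $[G,G]$. It is non-trivial, because $t\mapsto\lambda(t)^m$ has the same non-central image as $\lambda$. Its image is a non-trivial $k$-split torus in $[G,G]$.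
\end{proof}

\section{A dense cell, and forms of $SL_2$}\label{sec:dense}

Let $k$ be infinite, $G$ a reductive $k$-group and $(B,N)$ a weakly split spherical $BN$-pair of $G(k)$, with $B=UT$. The following notation is kept whenever such a pair is given:
\[
\mathcal B=\overline B,\qquad \mathcal U=\overline U,\qquad \mathcal U^0=C\times V \text{ as in (F3)},
\]
and $n_0\in N$ represents the longest element $w_0$ of $W$. By Section~\ref{sec:facts}, $\mathcal B$ is a closed subgroup defined over $k$, $\mathcal U$ is a nilpotent normal subgroup of $\mathcal B$, $\mathcal U^0\subset\mathcal B^0$, and $\mathcal B$ normalizes $C$ and $V$.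

The decomposition $B=UT$ is used through one identity. For $n\in N$ we have $Tn=nT$, hence
\begin{equation}\label{eq:UnB}
BnB=UTnB=UnB .
\end{equation}

\begin{lemma}\label{lem:dense}
\begin{enumerate}
\item[(a)] The cell $Bn_0B$ is dense in $G$.
\item[(b)] Let $Q$ be a connected closed subgroup of $G$ containing $\mathcal B$, and let $n\in N\cap Q$. If $BnB$ is dense in $Q$, then $\mathcal U^0n\mathcal B^0$ is dense in $Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (T1) and sphericity, $G(k)$ is a finite union of cells. It is dense in the irreducible variety $G$ by (F1), so some cell $BwB$ is dense. Put $v=w_0w^{-1}$. By (T2), $Bw_0B=BvB\cdot BwB$ contains a translate of $BwB$, so it is dense.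

(b) By \eqref{eq:UnB}, the set $\mathcal Un\mathcal B\supset UnB$ is dense in $Q$. It is a finite union of sets $a\,\mathcal U^0n\mathcal B^0\,b$ with $a\in\mathcal U$ and $b\in\mathcal B$. As $Q$ is irreducible, one of them is dense in $Q$, and translating by $a^{-1},b^{-1}\in Q$ gives the claim.
\end{proof}

Part (a) is where sphericity and the density of $G(k)$ first enter; Theorem~\ref{thm:A} uses them nowhere else.

The whole argument for Theorem~\ref{thm:A} is visible in dimension three. Let $D$ be a quaternion algebra over $k$ and $G=SL_1(D)$ its group of norm-one elements, so that $D\otimes\bar k=M_2(\bar k)$, $G=SL_2(\bar k)$ and $G(k)\subset D^\times$. For Hamilton's quaternions over $\mathbb R$, $G(k)$ is the compact group $SU(2)$. Suppose that the pair is non-trivial. By Lemma~\ref{lem:dense}, $\mathcal U^0n_0\mathcal B^0$ is dense, so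
\[
\dim\mathcal U^0+\dim\mathcal B^0\ \ge\ 3 .
\]
A non-trivial torus of $SL_2(\bar k)$ is its own centralizer, so $C$ and $V$ cannot both be non-trivial. Three cases remain.

\emph{$\mathcal U^0=1$.} Then $\mathcal B^0=G$, so $\mathcal U$ is a finite normal subgroup of a connected group, hence central. Then $N$ normalizes $B=UT$, and the pair is trivial by (T4), a contradiction.

\emph{$\mathcal U^0=C$ is a one-dimensional torus.} Then $\mathcal B^0\subset N_G(C)^0=C$, and the inequality reads $1+1\ge3$, a contradiction. This is the configuration of Example~\ref{ex:F4}; it can occur there because a finite group $G(k)$ is not dense.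

\emph{$\mathcal U^0=V\neq1$ is unipotent.} After conjugation, $V$ is the unitriangular group, and its normalizer is the triangular group $P$, of dimension $2$. The inequality forces $\mathcal B=P$. As $P$ is not abelian, neither is $B$, so $1\ne[B,B]\subset[P,P]=V$. Thus $G(k)$ contains $u\neq1$ with $(u-1)^2=0$, and $D$ is not a division algebra.

So $SL_1(D)(k)$ has no non-trivial weakly split spherical $BN$-pair when $D$ is a division algebra. The general proof has the same three steps.

\section{The closure of $B$ is parabolic}\label{sec:parabolic}

\subsection*{The torus part}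
In general $\mathcal U^0$ and $\mathcal B^0$ both lie in $L=C_G(C)$, so a double coset $LxL$ is dense, and we want to conclude that $C$ is central. The bound $\dim LxL\le 2\dim L$, which sufficed for $SL_2$, may say nothing: for $L=GL_1\times GL_3\subset GL_4$ it reads $16\le20$. We look instead for a function on $G$ that is invariant under $L$ on both sides. For $SL_2$, with $s=\operatorname{diag}(t,t^{-1})$ and $g=\left(\begin{smallmatrix}a&b\\ c&d\end{smallmatrix}\right)$,
\[
\operatorname{tr}(sgs^{-1}g^{-1})=2ad-(t^2+t^{-2})bc=2-(t-t^{-1})^2\,bc ,
\]
and $bc$ is a non-constant function invariant under multiplication by diagonal matrices on either side. The left-hand side makes sense in every group.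

\begin{lemma}\label{lem:torus}
Let $G$ be reductive over $\bar k$, $C\subset G$ a torus and $L=C_G(C)$. If $LxL$ is dense in $G$ for some $x\in G$, then $C$ is central in $G$.
\end{lemma}

\begin{proof}
Embed $G$ in $GL_m$ and fix $s\in C$. For $l,l'\in L$ and $g\in G$, since $s$ commutes with $l$ and $l'$,
\[
s\,(lgl')\,s^{-1}(lgl')^{-1}=l\,sgs^{-1}\,l'\,l'^{-1}g^{-1}l^{-1}=l\,(sgs^{-1}g^{-1})\,l^{-1}.
\]
Hence the coefficients of the characteristic polynomial of $sgs^{-1}g^{-1}$ are regular functions of $g$ that are constant on $LxL$. By density they are constant on $G$, and their value is the value at $g=1$. So $sgs^{-1}g^{-1}$ is unipotent for all $g\in G$.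

Let $T_1\supset C$ be a maximal torus and $g\in N_G(T_1)$. Then $s\cdot gs^{-1}g^{-1}$ lies in $T_1$ and is unipotent, so it is trivial. Thus the Weyl group of $T_1$ fixes every cocharacter $\mu$ of $C$. For the reflection in a root $a$, with coroot $a^\vee\neq0$, this says $\mu=\mu-\langle a,\mu\rangle a^\vee$, so $\langle a,\mu\rangle=0$. A character of the torus $C$ that pairs to zero with all cocharacters is trivial. Therefore $C\subset\bigcap_a\ker a=Z(G)$.
\end{proof}

\subsection*{The finite part}
The group $\mathcal U$ need not be connected, and the arguments so far see only $\mathcal U^0$. The next lemma extends the fact that a finite normal subgroup of a connected group is central.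

\begin{lemma}\label{lem:normal}
Let $H$ be reductive over $\bar k$ and $E$ a closed normal subgroup with $E^0\subset Z(H)$. Then $E\subset Z(H)$.
\end{lemma}

\begin{proof}
Fix $e\in E$ and put $\psi(h)=heh^{-1}e^{-1}$. The image $\psi(H)$ is a connected subset of $E$ containing $1$, so it lies in $E^0\subset Z(H)$. Since the values are central,
\[
\psi(hh')=h\,\psi(h')\,eh^{-1}e^{-1}=\psi(h)\psi(h'),
\]
so $\psi$ is a homomorphism to a commutative group and is trivial on $[H,H]$. It is trivial on $Z(H)$ by definition, and $H=Z(H)[H,H]$.
\end{proof}

\subsection*{The unipotent part}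
Once $C$ is central, only $V$ contributes to the size of a cell. Fact (F5) bounds $V$ and $\mathcal B$ from above by $R_u(P)$ and $P$, and by \eqref{eq:PV} these bounds add up to exactly $\dim G$.

\begin{proposition}\label{prop:main}
Let $k$ be infinite, $G$ a reductive $k$-group and $(B,N)$ a non-trivial weakly split spherical $BN$-pair of $G(k)$. Then $C$ is central in $G$, the group $P:=\mathcal B$ is a proper parabolic $k$-subgroup with $R_u(P)=V\neq1$, and $Vn_0P$ is dense in $G$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:dense}, $\mathcal U^0n_0\mathcal B^0$ is dense in $G$. The connected group $\mathcal B^0$ normalizes $C$, so it centralizes $C$ by (F4). Thus $\mathcal U^0\subset\mathcal B^0\subset L=C_G(C)$, the set $Ln_0L$ is dense, and $C$ is central by Lemma~\ref{lem:torus}. Since also $C\subset\mathcal B^0$, we get $\mathcal U^0n_0\mathcal B^0=Vn_0C\mathcal B^0=Vn_0\mathcal B^0$, and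
\begin{equation}\label{eq:VnB}
Vn_0\mathcal B^0 \text{ is dense in } G .
\end{equation}

Suppose $V=1$. Then the closed set $n_0\mathcal B^0$ is dense, so $\mathcal B^0=G$. Hence $\mathcal U$ is normal in $G$ with central identity component $C$, and $U\subset\mathcal U\subset Z(G)$ by Lemma~\ref{lem:normal}. For $n\in N$ we obtain $nBn^{-1}=nUn^{-1}\cdot nTn^{-1}=UT=B$, so the pair is trivial by (T4), contrary to assumption. Therefore $V\ne1$.

By (F5) there is a parabolic subgroup $P'$ with $\mathcal B\subset N_G(V)\subset P'$ and $V\subset R_u(P')$. It is proper, since $R_u(P')\neq1=R_u(G)$. By \eqref{eq:VnB}, \eqref{eq:dim} and \eqref{eq:PV},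
\[
\dim G\le\dim V+\dim\mathcal B\le\dim R_u(P')+\dim P'=\dim G .
\]
So $\dim V=\dim R_u(P')$ and $\dim\mathcal B=\dim P'$. As $R_u(P')$ and $P'$ are connected, $V=R_u(P')$ and $\mathcal B=P'$. The parabolic subgroup furnished by (F5) lives over $\bar k$, but it equals $\overline B$, which is defined over $k$ by (F2). The last assertion is \eqref{eq:VnB}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $k$ be infinite. A non-trivial weakly split spherical pair would give a proper parabolic $k$-subgroup by Proposition~\ref{prop:main}, and $[G,G]$ would be isotropic by Lemma~\ref{lem:isotropic}.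

Let $k$ be finite. By Lang's theorem, $G$ has a Borel subgroup defined over $k$. By Lemma~\ref{lem:isotropic} it is not proper, so $G$ is solvable and reductive, that is, a torus. Then $G(k)$ is abelian, $N$ normalizes $B$, and the pair is trivial by (T4).
\end{proof}

\section{The group $B$}\label{sec:relative}

In this section we prove Theorem~\ref{thm:B}(1). Let $(B,N)$, $P$, $V$, $C$ be as in Proposition~\ref{prop:main}, and put $R=V(k)$, a normal subgroup of $P(k)$. The image of $\mathcal U$ in the reductive group $P/V$ is a closed normal subgroup, because $P=\mathcal B$; its identity component is the image of $\mathcal U^0=C\times V$, which is central. Lemma~\ref{lem:normal} gives: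
\begin{equation}\label{eq:central}
\text{the image of $\mathcal U$ in $P/V$ is central.}
\end{equation}

\subsection*{From density to equality}
We know that $B$ is a dense subgroup of $P$ contained in $P(k)$, and topology cannot distinguish $B$ from $P(k)$. If $B\ne P(k)$, then by (T3) the group $P(k)$ contains a rank-one piece $B\cup BsB$, which acts $2$-transitively on its cosets modulo $B$. We shall see that a subgroup of the nilpotent group $\mathcal U$ is already $2$-transitive there, and this is impossible.

\begin{lemma}\label{lem:nilp}
Let a nilpotent group $H$ act transitively on a set $\Omega$, and suppose that the stabilizer $H_o$ of a point $o$ is transitive on $\Omega\setminus\{o\}$. Then $|\Omega|\le2$.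
\end{lemma}

\begin{proof}
Replace $H$ by its image in the symmetric group of $\Omega$, and assume $|\Omega|\ge2$. Then $H\neq1$ is nilpotent, so it has a central element $z\ne1$. The fixed points of $z$ form an $H$-stable set different from $\Omega$, which is empty by transitivity; so $zo\ne o$. For $h\in H_o$ we have $hzo=zho=zo$. Thus $H_o$ fixes a point of $\Omega\setminus\{o\}$ and is transitive on this set, which therefore equals $\{zo\}$.
\end{proof}

\begin{proposition}\label{prop:BP}
$B=P(k)$.
\end{proposition}

\begin{proof}
By (T3), $P(k)=BW_JB$ for some $J\subset S$. Let $N_J\subset P(k)$ be the preimage of $W_J$ in $N$, so that $P(k)=\langle B,N_J\rangle$.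

We first show $P(k)=BR$. The set $BR$ is a group because $B$ normalizes $R$. Let $n\in N_J$ and $u\in U$. By \eqref{eq:central}, $u^{-1}nun^{-1}\in V\cap G(k)=R$, so $nUn^{-1}\subset UR$. Together with $nTn^{-1}=T$ and $nRn^{-1}=R$ this gives $n(BR)n^{-1}\subset BR$; the same holds for $n^{-1}$. So $P(k)$ normalizes $BR$. But $BR$ contains $B$, hence is its own normalizer by (T3), and $P(k)=BR$.

Suppose that $J$ contains an element $s$. Let $Q_s=B\cup BsB\subset P(k)$, a group by (T3), and $R'=R\cap Q_s$, a normal subgroup of $Q_s$. If $q\in Q_s$ is written $q=br$ with $b\in B$, $r\in R$, then $r=b^{-1}q\in R'$. So $Q_s=BR'=R'B$, and $R'$ is transitive on $\Omega=Q_s/B$. The group $U$ fixes the point $o=B$ and is transitive on $\Omega\setminus\{o\}=BsB/B=UsB/B$ by \eqref{eq:UnB}. The group $H=UR'$ is nilpotent, since $U\subset\mathcal U$ and $R'\subset V\subset\mathcal U$. Lemma~\ref{lem:nilp} gives $|\Omega|\le2$. Then $B$ has index at most $2$ in $Q_s$, so it is normal in $Q_s$, contradicting $sBs^{-1}\neq B$. Hence $J=\varnothing$.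
\end{proof}

\subsection*{Relative roots}
We recall the structure theory of Borel and Tits \cite{BT} for a reductive group $G$ over an arbitrary field $k$. Let $A$ be a maximal $k$-split torus. The set $\Phi$ of non-zero weights of $A$ on $\operatorname{Lie}G$ is a root system, possibly non-reduced, with Weyl group $W_k=N_G(A)/C_G(A)$; orthogonality refers to a $W_k$-invariant inner product. For $\beta\in\Phi$, the \emph{relative root group} $U_{(\beta)}$ is generated by the $U_a$ with $a|_A\in\{\beta,2\beta\}$, where the absolute roots are taken with respect to any maximal torus containing $A$. It is a non-trivial connected unipotent group, and $nU_{(\beta)}n^{-1}=U_{(w\beta)}$ if $n\in N_G(A)$ represents $w$. Fix a basis $\Delta$ of $\Phi$, with positive roots $\Phi^+$. For $I\subset\Delta$ put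
\[
\Phi_I=\Phi\cap\mathbb ZI,\qquad A_I=\Big(\bigcap_{\alpha\in I}\ker\alpha\Big)^0\subset A,\qquad M_I=C_G(A_I),
\]
let $V_I$ (respectively $V_I^-$) be generated by the $U_{(\beta)}$ (respectively $U_{(-\beta)}$) with $\beta\in\Phi^+\setminus\Phi_I$, and let $W_I\subset W_k$ be generated by the reflections $s_\alpha$, $\alpha\in I$.
\begin{enumerate}
\item[(R1)] $P_I=M_IV_I$ is a parabolic $k$-subgroup with unipotent radical $V_I$, Levi $k$-subgroup $M_I$ and opposite $M_IV_I^-$. The group $M_I$ contains $C_G(A)$ and the $U_{(\beta)}$, $\beta\in\Phi_I$. Every parabolic $k$-subgroup is $G(k)$-conjugate to some $P_I$, hence is standard for a suitable choice of $A$ and $\Delta$. The group $P_\varnothing$ is a minimal parabolic $k$-subgroup.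
\item[(R2)] $B_0=P_\varnothing(k)$ and $N_0=N_G(A)(k)$ form a $BN$-pair of $G(k)$ with $B_0\cap N_0=C_G(A)(k)$, Weyl group $W_k$ and generators $s_\alpha$, $\alpha\in\Delta$. Moreover $P_I(k)=B_0W_IB_0$, and $s_\alpha$ acts trivially on $(\ker\alpha)^0$.
\item[(R3)] The maximal $k$-split tori of a reductive $k$-group $H$ are conjugate under $H(k)$.
\end{enumerate}

\subsection*{The type of $P$}
Not every parabolic subgroup can occur. Let $G=SL_3$ act on $\mathbb P^2$ and let $P$ be the stabilizer of $o=[e_1]$. The action of $G(k)$ on $\mathbb P^2(k)$ is $2$-transitive, so $P(k)$ is the group $B$ of a spherical $BN$-pair with $|W|=2$. But $R_u(P)$ acts trivially on $\bar k^3/\bar ke_1$, so it preserves every line through $o$, and its orbits are too small to be dense in $\mathbb P^2$. The proof below finds this obstruction whenever a root of $I$ is joined to a root outside $I$.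

\begin{proposition}\label{prop:shape}
If $P=P_I$, then $I$ is orthogonal to $\Delta\setminus I$.
\end{proposition}

\begin{proof}
Let $\alpha\in\Delta\setminus I$ and $Q=P_{I\cup\{\alpha\}}$. The idea is to read $Q(k)$ in both $BN$-pairs. By (R2) and (T3) for $(B_0,N_0)$, the subgroups of $G(k)$ containing $B=P_I(k)$ are the $P_{I'}(k)$, $I'\supset I$, ordered as the sets $I'$. So $Q(k)$ is minimal among the subgroups properly containing $B$. By (T3) for $(B,N)$, this means $Q(k)=B\cup BnB$, where $n\in N$ represents some element of $S$.

The group $Q(k)$ is dense in $Q$. Indeed, let $Q^-$ be an opposite parabolic $k$-subgroup. Multiplication identifies $R_u(Q^-)\times Q$, over $k$, with an open subset $O$ of $G$. By (F1), $O\cap G(k)=R_u(Q^-)(k)\,Q(k)$ is dense in $O$, so its projection $Q(k)$ is dense in $Q$.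

Since $Q$ is irreducible and $\overline B=P\ne Q$, the cell $BnB$ is dense in $Q$. By Lemma~\ref{lem:dense}(b), so is $\mathcal U^0nP=VnP$; here we used that $C\subset P$ is central. Formula \eqref{eq:dim} gives $\dim(V\cap nPn^{-1})=\dim V+\dim P-\dim Q$, and \eqref{eq:PV}, applied to $P$ and to $Q$, shows that the right side is $\dim R_u(Q)$.

Let $n_\alpha\in N_0$ represent $s_\alpha$. Then $n_\alpha\in Q(k)\setminus P(k)=BnB$, say $n_\alpha=bnb'$. As $b'\in P$ and $b$ normalizes $V$, we have $V\cap n_\alpha Pn_\alpha^{-1}=b(V\cap nPn^{-1})b^{-1}$, so
\begin{equation}\label{eq:alpha}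
\dim(V\cap n_\alpha Pn_\alpha^{-1})=\dim R_u(Q).
\end{equation}
The group $R_u(Q)=V_{I\cup\{\alpha\}}$ lies in $V\subset P$ and is normalized by $n_\alpha\in Q$, so it lies in $V\cap n_\alpha Pn_\alpha^{-1}$.

Suppose that some $\gamma\in I$ is not orthogonal to $\alpha$. Distinct elements of a basis have non-positive inner product, so $\beta:=s_\alpha(\gamma)=\gamma+m\alpha$ with $m>0$. Then $U_{(\beta)}=n_\alpha U_{(\gamma)}n_\alpha^{-1}\subset n_\alpha Pn_\alpha^{-1}$, and $U_{(\beta)}\subset V$ because $\beta\in\Phi^+\setminus\Phi_I$. Also $\beta\in\Phi_{I\cup\{\alpha\}}$, so $U_{(\beta)}$ lies in the Levi subgroup $M_{I\cup\{\alpha\}}$ of $Q$ and meets $R_u(Q)$ trivially. Thus $V\cap n_\alpha Pn_\alpha^{-1}$ contains the group $U_{(\beta)}R_u(Q)$, of dimension $\dim U_{(\beta)}+\dim R_u(Q)$. This contradicts \eqref{eq:alpha}.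
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Propositions~\ref{prop:main}, \ref{prop:BP} and \ref{prop:shape} give the first two assertions. For the last, let $G_1,\dots,G_r$ be the $k$-simple factors of $[G,G]$. By \cite{BT}, $\Phi$ is the orthogonal disjoint union of the relative root systems $\Phi_i$ of the $G_i$, where $\Phi_i$ is empty for anisotropic $G_i$ and irreducible otherwise, and $P_I\cap G_i$ is the standard parabolic $k$-subgroup of $G_i$ of type $I\cap\Phi_i$. The basis $\Delta\cap\Phi_i$ of an irreducible system is not the union of two non-empty orthogonal subsets, so it is contained in $I$ or disjoint from $I$. In the first case $G_i\subset P$; in the second, $P\cap G_i$ is a minimal parabolic $k$-subgroup of $G_i$.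
\end{proof}

\section{Parabolic subgroups of orthogonal type}\label{sec:orth}

Here $k$ is arbitrary, $I\subset\Delta$ is orthogonal to $I^c:=\Delta\setminus I$, and $P=P_I$, $M=M_I$, $V=V_I$. A reflection $s_\alpha$ with $\alpha\in I$ preserves the span of $I$ and fixes the span of $I^c$ pointwise, and the same holds with $I$ and $I^c$ exchanged. Hence $W_k=W_I\times W_{I^c}$, with $\ell(uw)=\ell(u)+\ell(w)$ for $u\in W_I$, $w\in W_{I^c}$, and both spans are $W_k$-stable. Every root is $W_k$-conjugate to a multiple of an element of $\Delta$, so $\Phi=\Phi_I\sqcup\Phi_{I^c}$ with both parts $W_k$-stable. The point of orthogonality is that $W_I$ is normal in $W_k$, so the double cosets of $P(k)$ are indexed by a group.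

\begin{lemma}\label{lem:NM}
We have $N_G(M)(k)=M(k)N_0$ and $N_G(M)(k)/M(k)\cong W_k/W_I\cong W_{I^c}$. The natural map $N_G(M)(k)/M(k)\to P(k)\backslash G(k)/P(k)$ is bijective.
\end{lemma}

\begin{proof}
Since $I\subset\Phi_I\subset\mathbb ZI$, we have $A_I=(\bigcap_{\beta\in\Phi_I}\ker\beta)^0$. As $W_k$ preserves $\Phi_I$, the group $N_0$ normalizes $A_I$ and $M=C_G(A_I)$. Conversely, if $g\in N_G(M)(k)$, then $A$ and $gAg^{-1}$ are maximal $k$-split tori of $M$, so $mg\in N_0$ for some $m\in M(k)$ by (R3). This proves the first equality, and $N_G(M)(k)/M(k)\cong N_0/(N_0\cap M)$. The group $N_0\cap M$ contains $C_G(A)(k)$. Its image in $W_k$ lies in $W_I$, because $N_0\cap M\subset B_0W_IB_0$ and the cells are disjoint, and it contains each $s_\alpha$, $\alpha\in I$, because $s_\alpha$ acts trivially on $(\ker\alpha)^0\supset A_I$. So $N_0/(N_0\cap M)=W_k/W_I$. Finally, by (T3) the double cosets of $P(k)$ correspond to $W_I\backslash W_k/W_I$, which is $W_k/W_I$ by normality.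
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
By (F7) the given Levi $k$-subgroup is conjugate to $M_I$ under $V(k)\subset P(k)$, so we may take $M=M_I$. Put $B=P(k)=B_0W_IB_0$ and $N=N_G(M)(k)$.

\emph{$B\cap N=M(k)$.} The inclusion $\supset$ holds since $M\subset P$. Let $g=mv\in B\cap N$ with $m\in M$, $v\in V$. Then $v$ normalizes $M$, so $vxv^{-1}x^{-1}\in V\cap M=1$ for $x\in M$. Thus $v\in C_G(A_I)=M$, hence $v=1$ and $g\in M(k)$. So $T=M(k)$, which is normal in $N$.

\emph{Weyl group and generation.} By Lemma~\ref{lem:NM}, $W=N/T\cong W_{I^c}$ is finite and generated by the involutions $s_\alpha$, $\alpha\in I^c$, and representatives may be taken in $N_0$. Also $\langle B,N\rangle\supset\langle B_0,N_0\rangle=G(k)$.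

\emph{The product axiom.} For $u\in W_I$ and $w\in W_{I^c}$, (T2) gives $B_0uB_0wB_0=B_0uwB_0=B_0wuB_0\subset B_0wB$. Taking the union over $u$, we get $BwB=B_0wB$. For $s=s_\alpha$, $\alpha\in I^c$, the axiom for $(B_0,N_0)$ now yields
\[
sBw\subset s\,B_0wB\subset (B_0wB_0\cup B_0swB_0)B\subset BwB\cup BswB .
\]
Moreover $sBs^{-1}\ne B$: a representative of $s$ is not in $B$ since $s\notin W_I$, and $B$ is its own normalizer by (T3).

\emph{Saturation.} As $N$ normalizes $M(k)\subset B$, we have $M(k)\subset\bigcap_wwBw^{-1}$. Let $n\in N_0$ represent the longest element of $W_{I^c}$. It normalizes $M$ and maps $\Phi^+\setminus\Phi_I=\Phi^+\cap\Phi_{I^c}$ to its negative, so $nPn^{-1}=MV_I^-$ is opposite to $P$. Hence $B\cap nBn^{-1}=M(k)$.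

Finally, $B=V(k)\rtimes M(k)$ by (F7), with $V(k)$ nilpotent, and $B\ne G(k)$ by (T3) because $I\neq\Delta$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
If $[G,G]$ is anisotropic, apply Theorem~\ref{thm:A}. Otherwise $[G,G]$ contains a non-trivial $k$-split torus, which is not central since $Z(G)\cap[G,G]$ is finite. By (R3), $A$ is not central, so $\Delta\neq\varnothing$. Theorem~\ref{thm:B}(3) with $I=\varnothing$ gives a non-trivial split spherical pair.
\end{proof}

\section{The groups $T$, $N$ and $U$}\label{sec:split}

We prove Theorem~\ref{thm:B}(2). Let $k$ be infinite and $(B,N)$ a non-trivial split spherical pair with $B=U\rtimes T=P(k)$, $V=R_u(P)$ and $R=V(k)$. Saturation describes $T$ as an intersection of $|W|$ conjugates of $B$; two of them suffice.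

\begin{lemma}\label{lem:opp}
In any $BN$-pair, if $\ell(vw)=\ell(v)+\ell(w)$, then $B\cap(vw)B(vw)^{-1}\subset vBv^{-1}$. If the pair is spherical and saturated, then $B\cap w_0Bw_0^{-1}=T$.
\end{lemma}

\begin{proof}
We use induction on $\ell(v)$; the case $v=1$ is trivial. Write $v=sv'$ with $s\in S$ and $\ell(v')=\ell(v)-1$, and put $y=v'w$. Then $\ell(y)=\ell(v')+\ell(w)$ and $\ell(sy)=\ell(y)+1$. Let $n_s,n_y\in N$ be representatives, let $b\in B\cap(sy)B(sy)^{-1}$ and put $g=n_s^{-1}bn_s$. Then $g\in yBy^{-1}$, so $gn_y\in ByB$; and $g$ lies in the group $B\cup BsB$. If $g\in BsB$, then $gn_y\in BsB\cdot ByB=BsyB$ by (T2), contradicting (T1). So $g\in B\cap yBy^{-1}\subset v'Bv'^{-1}$ by induction, and $b\in vBv^{-1}$. For the second statement, apply the first to $w_0=v\cdot v^{-1}w_0$ for every $v\in W$: it gives $B\cap w_0Bw_0^{-1}=\bigcap_vvBv^{-1}=T$.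
\end{proof}

\subsection*{Step 1: $T=M(k)$ for a Levi $k$-subgroup $M$}
Put $P'=n_0Pn_0^{-1}$, a parabolic $k$-subgroup with $P'(k)=n_0Bn_0^{-1}$. By Proposition~\ref{prop:main}, $Vn_0P$ is dense, so \eqref{eq:dim} and \eqref{eq:PV} give $\dim(V\cap P')=0$. Let $T_1$ be a maximal torus contained in $P\cap P'$. No root group lies in both $V$ and $P'$, so $\Psi(P')\subset\Psi\setminus\Psi(V)=-\Psi(P)$. Since $\dim P'=\dim P$, the sets $\Psi(P')$ and $-\Psi(P)$ have the same size, and they are equal. Thus $P'$ is opposite to $P$, and $M:=P\cap P'$ is a Levi subgroup of $P$. It is defined over $k$: the root decomposition gives $\operatorname{Lie}P\cap\operatorname{Lie}P'=\operatorname{Lie}M$, so the scheme-theoretic intersection of the $k$-groups $P$ and $P'$ is smooth. By Lemma~\ref{lem:opp}, $T=P(k)\cap P'(k)=M(k)$.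

\subsection*{Step 2: $N=N_G(M)(k)$}
Choose $A$ and $\Delta$ with $P=P_I$. By (F7), $M=rM_Ir^{-1}$ for some $r\in R$; conjugating $A$ and $\Delta$ by $r$ leaves $P=P_I$ unchanged and makes $M=M_I$. By Proposition~\ref{prop:shape}, Lemma~\ref{lem:NM} applies. The group $N$ normalizes $T=M(k)$, which is dense in $M$ by (F1), so $N\subset N_G(M)(k)$. In
\[
N/T\longrightarrow N_G(M)(k)/M(k)\longrightarrow B\backslash G(k)/B
\]
the composite is bijective by (T1) and the second map is bijective by Lemma~\ref{lem:NM}. So the first map is surjective, and $N=N_G(M)(k)$.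

\subsection*{Step 3: $U=R$}
Both $U$ and $R$ are normal complements to $M(k)$ in $P(k)$. Given $r\in R$, write $r=um$ with $u\in U$, $m\in M(k)$; then $\varphi(r):=m^{-1}$ is the unique element of $M(k)$ with $r\varphi(r)\in U$. Since every $u\in U$ has the form $rm$, we have $U=\{r\varphi(r):r\in R\}$. We must show $\varphi=1$.

\emph{The values of $\varphi$ lie in $Z(G)$.} Let $z=\varphi(r)$. Under $P/V\cong M$ the element $rz\in U$ maps to $z$, so $z\in Z(M)$ by \eqref{eq:central}. In particular $z$ lies in a maximal torus $T_1$ of $M$, and $a(z)=1$ for $a\in\Psi(M)$. Also $z\in r^{-1}U\subset\mathcal U$, because $V\subset\mathcal U$. For $a\in\Psi(V)$,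
\[
z\,x_a(c)\,z^{-1}x_a(c)^{-1}=x_a\big((a(z)-1)c\big).
\]
As $z$ and $U_a$ lie in the nilpotent group $\mathcal U$, iterating this commutator $j$ times gives $1$ for large $j$, so $(a(z)-1)^j=0$ and $a(z)=1$. By (F6) every root is in $\Psi(M)$ or $\pm\Psi(V)$, so $z\in Z(G)$.

\emph{Two properties of $\varphi$.} From $r\varphi(r)\cdot r'\varphi(r')=rr'\varphi(r)\varphi(r')\in U$ we see that $\varphi:R\to Z(G)(k)$ is a homomorphism. Since $U$ is normal in $B$, for $m\in M(k)$ we have $m\,r\varphi(r)\,m^{-1}=mrm^{-1}\varphi(r)\in U$, so $\varphi(mrm^{-1})=\varphi(r)$.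

The second property is needed. For $k=\mathbb R$ and $G=\mathbb G_m\times SL_2$, with $x(c)$ the unitriangular matrix with entry $c$, the abelian group $\{(e^c,x(c))\}$ is a complement to $M(k)$ in $P(k)$; it is excluded only because conjugation by $\operatorname{diag}(t,t^{-1})$ sends $(e^c,x(c))$ to $(e^c,x(t^2c))$. By the two properties, $\varphi$ is trivial on every element $mrm^{-1}r^{-1}$, so the following lemma completes Step 3 and the proof of Theorem~\ref{thm:B}(2).

\begin{lemma}\label{lem:comm}
There is $\sigma\in M(k)$ such that every element of $R$ has the form $\sigma r\sigma^{-1}r^{-1}$ with $r\in R$.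
\end{lemma}

\begin{proof}
By (F7), $P=P_G(\lambda)$ with $\lambda$ defined over $k$, and after conjugating $\lambda$ by an element of $R$ we have $M=C_G(\lambda)$. The image of $\lambda$ is a central torus of $M$, so it lies in $T_1$, and $\langle a,\lambda\rangle>0$ for $a\in\Psi(V)$. The finitely many equations $t^{\langle a,\lambda\rangle}=1$ have finitely many solutions, and $k$ is infinite, so there is $t\in k^\times$ that solves none of them. Put $\sigma=\lambda(t)\in M(k)$; then $a(\sigma)\neq1$ for all $a\in\Psi(V)$.

Let $V$ act on the variety $V$ by $v*x=\sigma v\sigma^{-1}\,x\,v^{-1}$. The orbit map of the point $1$ is $f(v)=\sigma v\sigma^{-1}v^{-1}$, and the stabilizer is $C_V(\sigma)$. If $v=\prod x_a(c_a)$ commutes with $\sigma$, then $\prod x_a(a(\sigma)c_a)=\prod x_a(c_a)$, so all $c_a$ vanish by the uniqueness of the product decomposition in (F6). Hence $f$ is injective and the orbit has dimension $\dim V$. Orbits of unipotent groups on affine varieties are closed, so the orbit is $V$. The differential of $f$ at $1$ is $\operatorname{Ad}(\sigma)-1$, with non-zero eigenvalues $a(\sigma)-1$, so $f$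 is separable. A bijective separable orbit map is an isomorphism of varieties. Since $f$ is defined over $k$, so is $f^{-1}$, and $f(R)=R$.
\end{proof}

\begin{remark}
Both halves of the definition of \emph{split} are needed in Theorem~\ref{thm:B}(2). Let $k$ be infinite and $G=\mathbb G_m\times SL_2$, and let $B_2,N_2,T_2,U_2$ be the groups of the standard pair of $SL_2(k)$. Put $B=k^\times\times B_2$ and $U=k^\times\times U_2$, an abelian normal subgroup of $B$ different from $R_u(P)(k)=1\times U_2$. With $N=1\times N_2$ we get a spherical $BN$-pair with $T=1\times T_2$ and $B=U\rtimes T$. It is not saturated, since $\bigcap_wwBw^{-1}=k^\times\times T_2$, and $T$ is not the group of $k$-points of a Levi subgroup, since it does not contain the central subgroup $k^\times\times1$. With $N=k^\times\times N_2$ the pair is saturated and $B=UT$, but $U\cap T\ne1$.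
\end{remark}

\begin{thebibliography}{9}

\bibitem{AZ} Peter Abramenko, Matthew C.~B. Zaremsky, \emph{Some reductive anisotropic groups that admit no non-trivial split spherical BN-pairs}, arXiv:1108.4913 (2011).

\bibitem{Bor} Borel, \emph{Linear Algebraic Groups}.

\bibitem{BT} Borel, Tits, \emph{Groupes r\'eductifs}.

\bibitem{BTu} Borel, Tits, \emph{\'El\'ements unipotents et sous-groupes paraboliques}, Inv. Math. 12.

\bibitem{Bou} Bourbaki, \emph{Lie}, Ch.~IV, \S2.

\bibitem{Hum} Humphreys, \emph{Linear Algebraic Groups}.

\bibitem{Spr} Springer, \emph{Linear Algebraic Groups}.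

\end{thebibliography}
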